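# Turning free Suslin trees into Kurepa trees by c.c.c. forcing

## The theorem and its two halves

**Theorem 1.** If ZFC is consistent, then so is ZFC together with the statement: there is a free Suslin tree, and for every normal free Suslin tree $R$ some c.c.c. forcing poset forces that $R$ is a Kurepa tree.

This answers "yes" to a question in John Krueger, "A Rigid Kurepa Tree From a Free Suslin Tree", arXiv:2303.05633 (2023): is it consistent that there is a free Suslin tree and that every normal free Suslin tree can be made Kurepa by a c.c.c. forcing?

The theorem splits into a half that is proved in ZFC and a half that builds a model. Say that an $\omega_1$-tree $T$ *has no Aronszajn subtree* if every downward closed $U\subseteq T$ meeting every level of $T$ contains a cofinal branch.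

**Theorem 2 (ZFC).** Suppose $T$ is an $\omega_1$-tree with no Aronszajn subtree and with $\lambda$ distinct cofinal branches, $\lambda$ an infinite cardinal. Then for every normal free Suslin tree $R$ there is a c.c.c. poset of size $\le\lambda+\omega_1$ forcing that $R$ has at least $\lambda$ cofinal branches.

**Theorem 3.** Assume $\diamondsuit$ and let $\lambda\ge\omega_2$ be a cardinal. There is a $\sigma$-closed, $\aleph_2$-c.c. (hence cardinal-preserving) poset $K$ forcing: there is a free Suslin tree, and there is an $\omega_1$-tree with no Aronszajn subtree and at least $\lambda$ cofinal branches.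

**Proof of Theorem 1 from Theorems 2 and 3.** By Jensen's theorem, $\diamondsuit$ holds in $L$. Work there, and force with the $K$ of Theorem 3 for $\lambda=\omega_2$. In the extension there are a free Suslin tree and a tree $T$ as in Theorem 2 with $\omega_2$ distinct cofinal branches. Let $R$ be any normal free Suslin tree of the extension. Theorem 2 gives a c.c.c. poset adding at least $\omega_2$ cofinal branches to $R$. A c.c.c. poset preserves $\omega_1$ and $\omega_2$, so $R$ is still an $\omega_1$-tree and now has at least $\omega_2$ cofinal branches, that is, $R$ is Kurepa. $\blacksquare$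

The tree $T$ does not depend on $R$: a single $T$ serves all normal free Suslin trees of the model at once. It acts as a template, and the c.c.c. poset of Theorem 2 copies its pattern of splitting branches, loosely, onto $R$.

## Trees, derived trees, and trees with no Aronszajn subtree

An *$\omega_1$-tree* is a tree of height $\omega_1$ with all levels countable. We write $T_\xi$ for level $\xi$, $T_{<\delta}=\bigcup_{\xi<\delta}T_\xi$, and, for $\xi\le\mathrm{ht}(x)$, $x\restriction\xi$ for the unique element of height $\xi$ that is $\le x$. For tuples, restriction is coordinatewise. A *cofinal branch* is a downward closed chain $c$ meeting every level, and $c(\xi)$ is its element at level $\xi$. A *Kurepa tree* is an $\omega_1$-tree with at least $\omega_2$ cofinal branches.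

**Definition (normal).** An $\omega_1$-tree is *normal* if it has a unique root, every node has at least two immediate successors, every node has extensions at all higher levels, and distinct nodes of the same limit height have distinct sets of predecessors.

The last clause will be used for pressing down: if two nodes of limit height $i$ differ, they already differ at some level below $i$.

A *Suslin tree* is an $\omega_1$-tree with no uncountable chain and no uncountable antichain. In a tree, "antichain" means pairwise incomparable, which is the same as having pairwise no common upper bound. In a poset of forcing conditions, antichain means pairwise incompatible, and c.c.c. means every antichain is countable. Stronger conditions are smaller.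

**Definition (free).** A tuple is *injective* if its entries are distinct. For an injective tuple $\bar x=(x_0,\dots,x_{n-1})$, $n\ge1$, of nodes of $R$ of equal height, the *derived tree* is
$$R_{\bar x}=\{(y_0,\dots,y_{n-1}): y_k\ge x_k \text{ for } k<n,\ \mathrm{ht}(y_0)=\dots=\mathrm{ht}(y_{n-1})\},$$
ordered coordinatewise. A normal Suslin tree $R$ is *free* if all its derived trees are Suslin.

By the *height* of $\bar y\in R_{\bar x}$ we mean the common height of its coordinates in $R$. Elements of $R_{\bar x}$ are always injective tuples, because their restrictions to $\mathrm{ht}(x_0)$ are the distinct $x_k$.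

*Example: why the base must be injective.* For each $x$ in a normal tree $R$ choose distinct immediate successors $x^0,x^1$. Consider the uncountably many pairs $(x^0,x^1)$. I claim no two of them have a common coordinatewise upper bound $(r_0,r_1)$. Suppose $x\neq y$ and $r_0\ge x^0,y^0$ and $r_1\ge x^1,y^1$. Then $x,y\le r_0$ are comparable, say $x<y$. As $y\le r_0$, $y$ lies above the immediate successor of $x$ below $r_0$, which is $x^0$. Likewise, looking at $r_1$, $y\ge x^1$. But $x^0,x^1$ are incomparable, a contradiction. So pairs of nodes with no separation imposed in advance never satisfy the countable chain condition. Call this family the *diagonal antichain*; it will return.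

*Example: a tree with no Aronszajn subtree.* Let $T$ be the set of all functions $s:\xi\to2$, $\xi<\omega_1$, with finite support, ordered by inclusion. Level $\xi$ is countable, since a node is given by a finite subset of $\xi$. A cofinal branch is a function $g:\omega_1\to2$ all of whose proper initial segments have finite support. Then $g$ itself has finite support: otherwise the first $\omega$ points of its support have a countable supremum, and the initial segment up to it has infinite support. So the cofinal branches are given by the characteristic functions $1_a$ of finite $a\subseteq\omega_1$, and there are exactly $\omega_1$ of them. If $U\subseteq T$ is downward closed and meets every level, choose $s_\xi\in U\cap T_\xi$ for limit $\xi$. The maximum of the support of $s_\xi$ is below $\xi$, so Fodor's lemma and the countability of the set of finite subsets of a countable ordinal give a stationary set of $\xi$ on which the support is one fixed $a$. These $s_\xi$ are initial segments of $1_a$, so $U$ contains the branch given by $1_a$. Hence $T$ has no Aronszajn subtree, and Theorem 2 with $\lambda=\omega_1$ applies in ZFC.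

An Aronszajn tree itself (an $\omega_1$-tree without cofinal branches) of course fails the property, with $U$ the whole tree.

Textbook facts that we use: Fodor's lemma; the $\Delta$-system lemma for finite sets and, under CH, its version for $\omega_2$ many countable sets; c.c.c. posets preserve cardinals; $\sigma$-closed posets preserve $\omega_1$; $\aleph_2$-c.c. posets preserve cardinals $\ge\omega_2$. Recall that $\diamondsuit$ gives $A_\delta\subseteq\delta$ ($\delta<\omega_1$) such that for each $A\subseteq\omega_1$ the set $\{\delta: A\cap\delta=A_\delta\}$ is stationary; it implies CH, since each $A\subseteq\omega$ equals $A_\delta$ for some $\delta\ge\omega$.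

## One, finitely many, countably many new branches

Let $R$ be a normal free Suslin tree.

*One branch, or $n$.* Force with $R$ turned upside down. It is c.c.c. because $R$ is Suslin, and a generic set generates a cofinal branch because every node has extensions at all levels. For $n$ branches, take an injective $n$-tuple $\bar x$ on one level and force with $R_{\bar x}$. This is c.c.c. by freeness and adds $n$ branches, through $x_0,\dots,x_{n-1}$ respectively.

*Countably many.* Let conditions be finite partial functions $p$ from $\omega$ into one level $R_{\xi}$, with $\xi\ge\omega$, such that $\alpha\mapsto p(\alpha)\restriction\omega$ is injective; extension is end-extension of values and enlargement of the domain. New indices can be added because $R_\omega$ is infinite. For c.c.c., take uncountably many conditions. Uncountably many of them have the same domain and the same tuple of restrictions to level $\omega$. Their values lie in one derived tree $R_{\bar x}$, which is Suslin, so two of them either have the same values or have comparable value tuples, hence are compatible.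

*Uncountably many: what stops us.* The sensible attempt is to do the same with index set $\lambda$. There are three versions.

First, assign in advance nodes $x_\alpha$ with the branch $b_\alpha$ passing through $x_\alpha$, in disjoint cones. The $x_\alpha$ form an antichain, so there are only countably many.

Second, impose no separation level: all finite functions into one level, possibly required to be injective there. This already fails for two indices. The conditions $\{(0,x^0),(1,x^1)\}$ form the diagonal antichain.

Third, fix for each pair a countable ordinal $f(\alpha,\beta)$ by which $b_\alpha$ and $b_\beta$ must have split. This kills the diagonal antichain for a given pair of indices. But $f$ cannot be arbitrary. Suppose branches $b_\alpha$ of $R$ with $b_\alpha(f(\alpha,\beta))\ne b_\beta(f(\alpha,\beta))$ exist in an extension preserving $\omega_1$. If $A\subseteq\lambda$ and $f(\alpha,\beta)\le\nu$ for all distinct $\alpha,\beta\in A$, then $\alpha\mapsto b_\alpha(\nu)$ is an injection of $A$ into the countable level $R_\nu$. So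

> for each $\nu<\omega_1$, every uncountable set of indices contains a pair with $f(\alpha,\beta)>\nu$.

In particular the constant $f=\omega$ that worked for countably many branches is useless now. We need a function $f$ on pairs from $\lambda$ into $\omega_1$ with this property, and in a strong form. The splitting levels of $\lambda$ branches through an $\omega_1$-tree $T$ have it, because $T$ has countable levels. The hypothesis that $T$ has no Aronszajn subtree will supply the strong form.

## Splitting levels prescribed by $T$

We now prove Theorem 2. Fix $R$, $T$, and distinct cofinal branches $c_\alpha$ ($\alpha<\lambda$) of $T$. For distinct cofinal branches $e,e'$ of $T$ let $\Delta(e,e')$ be the least $\xi$ with $e(\xi)\ne e'(\xi)$. If $e(\nu)=e'(\nu)$, then $e$ and $e'$ agree below $\nu$ too; so $e(\nu)=e'(\nu)$ iff $\nu<\Delta(e,e')$. Put $\Delta(\alpha,\beta)=\Delta(c_\alpha,c_\beta)$ and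
$$f(\alpha,\beta)=\omega\cdot(\Delta(\alpha,\beta)+1).\tag{1}$$
Since $\omega\cdot(\Delta+1)=\omega\cdot\Delta+\omega$, the value $f(\alpha,\beta)$ is a countable limit ordinal, at least $\omega$, and larger than $\Delta(\alpha,\beta)$. It depends only on $\Delta(\alpha,\beta)$. In particular, $c_\alpha(\nu)=c_\beta(\nu)$ implies $f(\alpha,\beta)>\nu$.

**Definition (the poset $Q$).** A condition is the empty function, or a function $p$ with finite nonempty domain $F_p\subseteq\lambda$ and values in one level $R_{\xi_p}$, such that for distinct $\alpha,\beta\in F_p$:
$$\text{if } f(\alpha,\beta)\le\xi_p,\ \text{ then }\ p(\alpha)\restriction f(\alpha,\beta)\ne p(\beta)\restriction f(\alpha,\beta).\tag{2}$$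
Let $q\le p$ iff $F_p\subseteq F_q$ and $p(\alpha)\le_R q(\alpha)$ for all $\alpha\in F_p$.

Clearly $|Q|\le\lambda+\omega_1$. Below level $f(\alpha,\beta)$ the nodes $p(\alpha),p(\beta)$ are free to coincide or not.

*Example.* For the tree $T$ of finite-support functions, index branches by finite $a\subseteq\omega_1$. The least $\xi$ with $1_a\restriction\xi\ne1_b\restriction\xi$ is $\min(a\mathbin{\triangle}b)+1$. For $a=\emptyset$, $b=\{5\}$: $\Delta=6$ and $f=\omega\cdot7$. A condition with domain $\{a,b\}$ and $\xi_p<\omega\cdot7$ is unrestricted; once $\xi_p\ge\omega\cdot 7$, its two values must differ at level $\omega\cdot7$.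

*Why limit ordinals.* If we used $\Delta+1$ in place of $f$, we could get stuck. Suppose three branches of $T$ split pairwise at $\Delta=\xi$, and $p$ sends all three indices to one node of height $\xi$ with exactly two immediate successors. Any extension of larger height would need three distinct nodes at level $\xi+1$ above that node. Limit values leave $\omega$ levels of room.

**Lemma 4.** (a) For nonempty $p\in Q$ and $\eta<\omega_1$ there is an injective $q\le p$ with $F_q=F_p$ and $\xi_q\ge\eta$. (b) For $p\in Q$ and $\alpha<\lambda$ there is $q\le p$ with $\alpha\in F_q$.

**Proof.** (a) Let $n=|F_p|$. Every node has at least $2^n\ge n$ extensions $n$ levels up, so we can choose, one index at a time, pairwise distinct $q'(\alpha)\ge p(\alpha)$ in $R_{\xi_p+n}$. Choose $q(\alpha)\ge q'(\alpha)$ of height $\max(\eta,\xi_p+n)$. The values of $q$ are distinct. To check (2) for $q$, let $\alpha\ne\beta$ and $f(\alpha,\beta)\le\xi_q$.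

- If $p(\alpha)=p(\beta)$, then (2) for $p$ gives $f(\alpha,\beta)>\xi_p$. As $f(\alpha,\beta)$ is a limit ordinal, $f(\alpha,\beta)>\xi_p+n$. The values already differ at level $\xi_p+n$, hence at level $f(\alpha,\beta)$.
- If $p(\alpha)\ne p(\beta)$ and $f(\alpha,\beta)\le\xi_p$, use (2) for $p$.
- If $p(\alpha)\ne p(\beta)$ and $f(\alpha,\beta)>\xi_p$, the values differ at level $\xi_p<f(\alpha,\beta)$.

(b) If $p=\emptyset$, map $\alpha$ to the root. If $\alpha\in F_p$, take $q=p$. Otherwise, by (a), we may assume $\xi_p\ge\omega$. Choose $m<\omega$ with $2^m>|F_p|$. Since $|R_m|\ge2^m$, some $z\in R_m$ is below no $p(\beta)$, $\beta\in F_p$. Choose $x\ge z$ in $R_{\xi_p}$ and let $q=p\cup\{(\alpha,x)\}$. For $\beta\in F_p$, $x$ and $p(\beta)$ differ at level $m<\omega\le f(\alpha,\beta)$, so (2) holds. $\blacksquare$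

**$Q$ adds $\lambda$ branches (once it is c.c.c.).** Let $H$ be $Q$-generic and $b_\alpha=\{x:x\le p(\alpha)\text{ for some }p\in H\text{ with }\alpha\in F_p\}$. This is downward closed. It is a chain: if $x\le p(\alpha)$ and $x'\le p'(\alpha)$, a common extension $q\in H$ has $x,x'\le q(\alpha)$. By Lemma 4 and genericity it meets every level. Given $\alpha\neq\beta$, by Lemma 4 there is $p\in H$ with $\alpha,\beta\in F_p$ and $\xi_p\ge f(\alpha,\beta)$; by (2), $b_\alpha$ and $b_\beta$ differ at level $f(\alpha,\beta)$. So there are $\lambda$ distinct cofinal branches, and c.c.c. keeps $\omega_1$ and $\lambda$ cardinals. What remains of Theorem 2 is that $Q$ is c.c.c.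

## Amalgamation and two concentration lemmas

The first lemma isolates what must be checked to make two conditions compatible: only the pairs with one index private to $p$ and the other private to $q$.

**Lemma 5 (amalgamation).** Let $p,q\in Q$ be nonempty, $D=F_p\cap F_q$, $p$ injective, $\xi_p\le\xi_q$, and $p(\delta)\le q(\delta)$ for $\delta\in D$. Suppose for all $\alpha\in F_p\setminus D$ and $\beta\in F_q\setminus D$ there is $\zeta\le\min(\xi_p,f(\alpha,\beta))$ with $p(\alpha)\restriction\zeta\ne q(\beta)\restriction\zeta$. Then $p,q$ are compatible.

**Proof.** For $\alpha\in F_p\setminus D$ let $r(\alpha)\ge p(\alpha)$ be any node of height $\xi_q$, and let $r=q$ on $F_q$. Then $r(\alpha)\ge p(\alpha)$ for all $\alpha\in F_p$, so if $r$ is a condition it extends both. We check (2) for each kind of pair.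

- Both indices in $F_q$: this is (2) for $q$.
- Distinct $\alpha,\alpha'\in F_p$: if $f(\alpha,\alpha')\le\xi_p$, use (2) for $p$. Otherwise the values differ at level $\xi_p<f(\alpha,\alpha')$, because $p$ is injective.
- $\alpha\in F_p\setminus D$ and $\beta\in F_q\setminus D$: for the given $\zeta$, $r(\alpha)\restriction\zeta=p(\alpha)\restriction\zeta\ne q(\beta)\restriction\zeta=r(\beta)\restriction\zeta$, and $\zeta\le f(\alpha,\beta)$. $\blacksquare$

The second lemma is where Suslinity of the derived trees enters. It finds a point above which an uncountable family is dense, in a strong sense.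

**Lemma 6.** Let $\bar x$ be a nonempty injective tuple in one level of $R$, let $S\subseteq\omega_1$ be uncountable, and for $i\in S$ let $z_i\in R_{\bar x}$ have height $i$. Then there is $\bar w\in R_{\bar x}$ such that for every $\bar v\ge\bar w$ in $R_{\bar x}$ the set $\{i\in S:z_i\ge\bar v\}$ is uncountable.

**Proof.** Call $\bar v\in R_{\bar x}$ small if $\{i\in S:z_i\ge\bar v\}$ is countable. Suppose the lemma fails, so every $\bar w$ has a small $\bar s\ge\bar w$. Let $\mathcal A$ be a maximal antichain of small elements. Since $R_{\bar x}$ is Suslin, $\mathcal A$ is countable; let $\eta<\omega_1$ exceed the heights of all its members. Let $\bar v$ have height $\ge\eta$, and take a small $\bar s\ge\bar v$. By maximality $\bar s$ is comparable with some $a\in\mathcal A$. If $\bar s\le a$ then $\mathrm{ht}(a)\ge\eta$, which is false. So $a\le\bar s$. Both $a$ and $\bar v$ are below $\bar s$, hence comparable, and $\mathrm{ht}(a)<\eta\le\mathrm{ht}(\bar v)$ gives $a\le\bar v$. Applied to $\bar v=z_i$, this shows that every $z_i$ with $i\ge\eta$ is above a member of the countable set $\mathcal A$. Each member is small, so only countably many $i\in S$ are $\ge\eta$, a contradiction. $\blacksquare$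

The third lemma is the only place where we use that $T$ has no Aronszajn subtree.

**Lemma 7.** Let $I\subseteq\omega_1$ be uncountable and $\alpha_i<\lambda$ for $i\in I$. There are an uncountable $I'\subseteq I$ and a cofinal branch $e$ of $T$ such that for each $\nu<\omega_1$, $c_{\alpha_i}(\nu)=e(\nu)$ for all but countably many $i\in I'$.

**Proof.** Let $U=\{x\in T:\{i\in I:x\in c_{\alpha_i}\}\text{ is uncountable}\}$. It is downward closed. It meets each level $\nu$, because $I$ is the union over the countably many $x\in T_\nu$ of the sets $\{i\in I:c_{\alpha_i}(\nu)=x\}$. So $U$ contains a cofinal branch $e$. Choose recursively distinct $i_\xi\in I$ ($\xi<\omega_1$) with $e(\xi)\in c_{\alpha_{i_\xi}}$, which is possible since uncountably many $i$ qualify. Let $I'=\{i_\xi:\xi<\omega_1\}$. For $\xi\ge\nu$ we have $c_{\alpha_{i_\xi}}(\nu)=e(\nu)$. $\blacksquare$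

In the finite-support example with $\alpha_i$ corresponding to $\{i\}$, the branch $e$ is the zero function.

## The chain condition in two small cases

Before the general proof, look at two cases that contain its two mechanisms.

*One index, no common indices.* Let $p_i=\{(\alpha_i,y_i)\}$ with distinct $\alpha_i$ and $\mathrm{ht}(y_i)\ge i$, and thin out so that Lemma 7 holds with a branch $e$. Apply Lemma 6 in $R$ (the derived tree over the root) to $z_i=y_i\restriction i$, getting $w$. Let $y\ne z$ be immediate successors of $w$, at height $\gamma'$. For all $i$ outside a countable set $N$, $c_{\alpha_i}(\gamma')=e(\gamma')$. Choose $i\notin N$ with $z_i\ge y$, and then $j\notin N$ with $z_j\ge z$ and $j\ge\mathrm{ht}(y_i)$. The branches $c_{\alpha_i},c_{\alpha_j}$ agree at $\gamma'$, so $f(\alpha_i,\alpha_j)>\gamma'$. The nodes $y_i,y_j$ differ at $\gamma'$, so they split in time, and Lemma 5 applies.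

Here we see why Lemma 7 is needed in its strong form. The level $\gamma'$ is known only after $w$ is chosen, and $w$ depends on the family. If we only knew that uncountably many $i$ agree on $c_{\alpha_i}(\gamma')$, we would have to pass to those $i$, which would change $w$ and hence $\gamma'$; the argument would be circular. Lemma 7 lets us discard only countably many $i$, and this does not affect $w$.

*One private index riding with a common one.* Let $F_{p_i}=\{\delta,\alpha_i\}$, and suppose that the nodes $p_i(\delta)$ and $p_i(\alpha_i)$ coincide up to level $i$ and split only later. This looks just like the diagonal antichain, and we cannot send the nodes of $\alpha_i$ and $\alpha_j$ apart low down, since both nodes follow those of $\delta$, which have to be comparable. Instead, fix $i$ first and choose $j$ much later, with $p_j(\delta)\restriction j\ge p_i(\delta)$. The node $p_j(\alpha_j)$ still rides with $p_j(\delta)$ up to $j$, so it passes through $p_i(\delta)$. Hence $p_i(\alpha_i)$ splits from $p_j(\alpha_j)$ exactly where it splits from $p_i(\delta)$, and $p_i$ itself guarantees that this happens in time for $f(\alpha_i,\delta)$. If moreover the branch $c_{\alpha_j}$ follows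 $c_\delta$ beyond level $\Delta(\alpha_i,\delta)$, then $f(\alpha_i,\alpha_j)=f(\alpha_i,\delta)$, and all is well.

## The chain condition in general

**Proposition 8.** $Q$ is c.c.c.

Let $p_i$ ($i<\omega_1$) be nonempty conditions (the empty condition is compatible with everything). We find $i\neq j$ with $p_i,p_j$ compatible. Write $F_i=F_{p_i}$ and $\xi_i=\xi_{p_i}$.

**Step 1. Uniformize the domains and the branches of $T$.** The purpose is to make $f(\alpha,\beta)$ predictable for indices from different conditions. Extend each $p_i$ by Lemma 4(a) so that $p_i$ is injective and $\xi_i\ge i$; compatibility of extensions gives compatibility of the originals. If we pass to an uncountable subfamily and re-index it increasingly by $\omega_1$, the property $\xi_i\ge i$ persists, since the new index is at most the old one. By the $\Delta$-system lemma we may assume $F_i=\{\alpha^i_0,\dots,\alpha^i_{n-1}\}$ with distinct entries, $\alpha^i_k=\delta_k$ for $k<d$, $D=\{\delta_k:k<d\}$, and $F_i\cap F_j=D$ for $i\ne j$. Apply Lemma 7 successively to the coordinates $k<n$; its conclusion for earlier coordinates persists for uncountable subfamilies. So there are cofinal branches $e_k$ of $T$ such that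
$$\text{for all }\nu<\omega_1,\ k<n:\quad c_{\alpha^i_k}(\nu)=e_k(\nu)\ \text{ for all but countably many } i.\tag{3}$$
For $k<d$ this says $e_k=c_{\delta_k}$.

Write $k\approx l$ iff $e_k=e_l$. Distinct $k,l<d$ satisfy $k\not\approx l$. For $k\not\approx l$ let $\Delta_{kl}=\Delta(e_k,e_l)$ and $f_{kl}=\omega\cdot(\Delta_{kl}+1)$. These are finitely many levels, so by (3) we may discard countably many $i$, re-index, and assume $c_{\alpha^i_k}(\Delta_{kl})=e_k(\Delta_{kl})$ for all $i$ and all $k\not\approx l$. Then for any $i,j$ the branch $c_{\alpha^i_k}$ agrees with $e_k$, and $c_{\alpha^j_l}$ with $e_l$, up to and including level $\Delta_{kl}$. Hence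
$$k\not\approx l\ \Rightarrow\ f(\alpha^i_k,\alpha^j_l)=f_{kl}\quad\text{for all } i,j.\tag{4}$$

**Step 2. Press down in $R$.** The purpose is to fix, below a common level $\gamma$, which coordinates of a condition ride together. Let $\gamma_0<\omega_1$ be at least $\omega$ and at least all $f_{kl}$. Put $y_i(k)=p_i(\alpha^i_k)$, of height $\xi_i\ge i$. Let $i>\gamma_0$ be a limit. If $y_i(k)\restriction i\neq y_i(l)\restriction i$, normality of $R$ at the limit level $i$ gives a level below $i$ at which they differ, and they then differ at all higher levels. So there is $\gamma_i\in[\gamma_0,i)$ such that for all $k,l<n$, $y_i(k)\restriction i=y_i(l)\restriction i$ iff $y_i(k)\restriction\gamma_i=y_i(l)\restriction\gamma_i$. By Fodor's lemma $\gamma_i$ is constant on a stationary set, and since $(R_\gamma)^n$ is countable we get a stationary $S$, an ordinal $\gamma\ge\gamma_0$ and $\bar x\in(R_\gamma)^n$ such that for $i\in S$: $i>\gamma$ is a limit, $y_i\restriction\gamma=\bar x$, and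
$$y_i(k)\restriction i=y_i(l)\restriction i\iff x_k=x_l\qquad(k,l<n).\tag{5}$$
Write $k\sim l$ iff $x_k=x_l$. If $k\not\approx l$, then by (4) $f(\alpha^i_k,\alpha^i_l)=f_{kl}\le\gamma\le\xi_i$, so (2) for $p_i$ says that $y_i(k),y_i(l)$ differ at level $f_{kl}$. That is,
$$k\not\approx l\ \Rightarrow\ x_k\restriction f_{kl}\ne x_l\restriction f_{kl};\quad\text{in particular } k\sim l\Rightarrow k\approx l.\tag{6}$$
So distinct $k,l<d$ are $\sim$-inequivalent.

**Step 3. Find the place to split.** The purpose is to prepare two directions, one for $i$ and one for $j$, that agree on the common indices and differ on the rest. Choose representatives $m_0,\dots,m_{t-1}$ of the $\sim$-classes with $m_s=s$ for $s<d$. Then a class with index $s\ge d$ contains no $k<d$. For $i\in S$ let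
$$z_i=(y_i(m_s)\restriction i)_{s<t},$$
an element of height $i$ of the derived tree $W=R_{(x_{m_s})_{s<t}}$, whose base tuple is injective. Freeness makes $W$ Suslin. Let $\bar w\in W$ be as in Lemma 6, let $\eta\ge\gamma$ be its height, and let $\gamma'=\eta+1>\gamma$. Every node of $R$ has two immediate successors, so we can choose immediate successors $\bar y,\bar z$ of $\bar w$ in $W$, of height $\gamma'$, with
$$\bar y(s)=\bar z(s)\ \text{ for } s<d,\qquad \bar y(s)\ne\bar z(s)\ \text{ for } d\le s<t.$$
By (3) there is a countable $N$ with $c_{\alpha^i_k}(\gamma')=e_k(\gamma')$ for all $i\notin N$, $k<n$. If $k\approx l$ and $i,j\notin N$, then $c_{\alpha^i_k}$ and $c_{\alpha^j_l}$ agree at $\gamma'$. Hence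
$$k\approx l,\ i,j\notin N,\ \alpha^i_k\ne\alpha^j_l\ \Rightarrow\ f(\alpha^i_k,\alpha^j_l)>\gamma'>\gamma.\tag{7}$$

**Step 4. Choose $i$, then $j$.** The purpose is to place $p_j$ above $p_i$ on the common indices and on the other side of the split elsewhere. By Lemma 6, pick $i\in S\setminus N$ with $z_i\ge\bar y$; so $\xi_i\ge i\ge\gamma'$. Let $\bar v$ be the tuple of height $\xi_i$ with $\bar v(s)=p_i(\delta_s)$ for $s<d$, and $\bar v(s)$ any extension of $\bar z(s)$ for $d\le s<t$. For $s<d$, $z_i(s)=p_i(\delta_s)\restriction i$, so $p_i(\delta_s)\ge z_i(s)\ge\bar y(s)=\bar z(s)$. Hence $\bar v\in W$ and $\bar v\ge\bar z\ge\bar w$. By Lemma 6 there are uncountably many $j\in S$ with $z_j\ge\bar v$. Using (3), choose such a $j>i$ with $j\notin N$ and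
$$c_{\alpha^j_l}(\nu)=e_l(\nu)\ \text{ for all } l<n \text{ and all } \nu\in\{\Delta(\alpha^i_k,\delta_m):d\le k<n,\ m<d\}.\tag{8}$$
This set is finite, so again only countably many $j$ are excluded. Now $\xi_j\ge j=\mathrm{ht}(z_j)\ge\mathrm{ht}(\bar v)=\xi_i$, and for $s<d$, $p_j(\delta_s)\ge z_j(s)\ge\bar v(s)=p_i(\delta_s)$.

**Step 5. Verify the hypothesis of Lemma 5 for $p=p_i$, $q=p_j$.** The purpose is to find, for $\alpha=\alpha^i_k$ and $\beta=\alpha^j_l$ with $k,l\ge d$, a level $\zeta\le\min(\xi_i,f(\alpha,\beta))$ with $p_i(\alpha)\restriction\zeta\ne p_j(\beta)\restriction\zeta$. Note $\alpha\ne\beta$, since $F_i\cap F_j=D$. There are four cases.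

- $k\not\approx l$. Take $\zeta=f_{kl}$, which equals $f(\alpha,\beta)$ by (4) and is $\le\gamma\le\xi_i$. The restrictions to $\zeta$ are $x_k\restriction f_{kl}$ and $x_l\restriction f_{kl}$, which differ by (6).
- $k\approx l$ and $k\not\sim l$. Take $\zeta=\gamma$. By (7), $\gamma<f(\alpha,\beta)$. The restrictions are $x_k\ne x_l$.
- $k\sim l$, in a class with index $s\ge d$. By (6), $k\approx l$, so (7) gives $\gamma'<f(\alpha,\beta)$. Take $\zeta=\gamma'\le\xi_i$. By (5), $y_i(k)\restriction i=y_i(m_s)\restriction i=z_i(s)\ge\bar y(s)$ and $y_j(l)\restriction j=z_j(s)\ge\bar v(s)\ge\bar z(s)$. So the restrictions to $\gamma'$ are $\bar y(s)\ne\bar z(s)$.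
- $k\sim l\sim m$ for some $m<d$. By (5) for $j$, $y_j(l)\restriction j=y_j(m)\restriction j=z_j(m)\ge\bar v(m)=p_i(\delta_m)$, so $p_j(\beta)\restriction\xi_i=p_i(\delta_m)$. Let $f^*=f(\alpha,\delta_m)$ and $\zeta=\min(\xi_i,f^*)$. Then
$$p_i(\alpha)\restriction\zeta\ne p_i(\delta_m)\restriction\zeta=p_j(\beta)\restriction\zeta,$$
 by (2) for $p_i$ if $f^*\le\xi_i$, and by injectivity of $p_i$ if $f^*>\xi_i=\zeta$. It remains to see $\zeta\le f(\alpha,\beta)$. By (6), $l\approx m$, so $e_l=e_m=c_{\delta_m}$. Put $\nu=\Delta(\alpha,\delta_m)$. By (8), $c_\beta(\nu)=c_{\delta_m}(\nu)$, so $c_\beta$ agrees with $c_{\delta_m}$ up to and including level $\nu$. Since $c_\alpha$ agrees with $c_{\delta_m}$ below $\nu$ and differs from it at $\nu$, we get $\Delta(\alpha,\beta)=\nu$. Hence $f(\alpha,\beta)=f^*\ge\zeta$.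

By Lemma 5, $p_i$ and $p_j$ are compatible. This proves Proposition 8, and with it Theorem 2. $\blacksquare$

## A free Suslin tree from $\diamondsuit$

We turn to Theorem 3. We need a free Suslin tree in the ground model, a proof that $\sigma$-closed forcing preserves it, and the poset $K$. The following construction is Jensen's.

**Proposition 9.** $\diamondsuit$ implies that there is a free Suslin tree.

**Step 1. Guess sets of tuples.** The purpose is to guess antichains of derived trees, which are sets of finite sequences. Let $g:\omega_1\to\omega_1^{<\omega}$ be a bijection. For club many $\delta$, $g[\delta]=\delta^{<\omega}$. For these $\delta$ put $S_\delta=g[A_\delta]$, where $(A_\delta)$ is the $\diamondsuit$-sequence, and let $S_\delta=\emptyset$ otherwise. Then $S_\delta\subseteq\delta^{<\omega}$, and for every $S\subseteq\omega_1^{<\omega}$ the set $\{\delta:S\cap\delta^{<\omega}=S_\delta\}$ is stationary.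

**Step 2. Build the levels.** The purpose is to make each limit level generic enough to seal off the guessed antichains in all derived trees at once. The underlying set is $\omega_1$; new levels use new ordinals consecutively. Level $0$ is one node, and every node gets two immediate successors. At a limit $\delta$, let $\mathbb P$ be the countable set of finite functions $p$ with $\mathrm{dom}(p)\subseteq R_{<\delta}$ and $u\le p(u)\in R_{<\delta}$, ordered by $q\le p$ iff $\mathrm{dom}(p)\subseteq\mathrm{dom}(q)$ and $p(u)\le q(u)$ for $u\in\mathrm{dom}(p)$. Consider these countably many subsets of $\mathbb P$: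

- for $u\in R_{<\delta}$ and $\varepsilon<\delta$: the set of $p$ with $u\in\mathrm{dom}(p)$ and $\mathrm{ht}(p(u))\ge\varepsilon$;
- for every injective $\bar x=(x_k)_{k<n}$ of nodes of one height such that $S_\delta$ is a maximal antichain of $R_{\bar x}$ restricted to heights $<\delta$, and for all distinct $u_0,\dots,u_{n-1}\in R_{<\delta}$: the set of $p$ with all $u_k\in\mathrm{dom}(p)$ such that either some $p(u_k)$ is incomparable with $x_k$, or there is $\bar a\in S_\delta$ with $a_k\le p(u_k)$ for all $k$.

The first kind is dense because nodes of $R_{<\delta}$ have extensions at all levels below $\delta$. For the second kind, given a condition, add all $u_k$ to the domain and extend the values $p(u_k)$ to a common height $\ge\mathrm{ht}(x_0)$. If some $p(u_k)$ is incomparable with $x_k$, we are done. Otherwise $p(u_k)\ge x_k$ for all $k$, so $(p(u_k))_{k<n}\in R_{\bar x}$, and by maximality this tuple is comparable with some $\bar a\in S_\delta$. Extend the values so that they lie above $\bar a$; the $u_k$ are distinct, so this is allowed.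

Take a descending sequence in $\mathbb P$ meeting all these sets. Let $B_u$ be the branch of $R_{<\delta}$ generated by the values $p(u)$ along the sequence; it contains $u$ and meets all levels below $\delta$. Put one node above each distinct branch among the $B_u$, $u\in R_{<\delta}$. The new level is countable, every node of $R_{<\delta}$ has an extension there, and distinct nodes have distinct sets of predecessors. So $R$ is a normal $\omega_1$-tree.

**Step 3. Antichains of derived trees are countable.** The purpose is to cash in the guesses. Let $\bar x=(x_k)_{k<n}$ be injective of one height and let $A$ be a maximal antichain of $R_{\bar x}$. For club many $\delta$, $R_{<\delta}$ has underlying set $\delta$, and every element of $R_{\bar x}$ of height $<\delta$ is comparable with an element of $A$ of height $<\delta$, so that $A\cap\delta^{<\omega}$ is a maximal antichain of $R_{\bar x}$ restricted to heights $<\delta$. Choose such a limit $\delta>\mathrm{ht}(x_0)$ with $S_\delta=A\cap\delta^{<\omega}$. Let $\bar w\in R_{\bar x}$ have height $\delta$. Its coordinates are distinct, so $w_k$ is the node above $B_{u_k}$ for distinct $u_0,\dots,u_{n-1}$. Take $p$ in the descending sequence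 for $\delta$ in the dense set for $\bar x,\bar u$. Both $p(u_k)$ and $x_k$ are $\le w_k$, so they are comparable, and therefore some $\bar a\in S_\delta$ has $a_k\le p(u_k)\le w_k$ for all $k$. Thus every element of height $\delta$, hence every element of height $\ge\delta$, is above a member of $A$ of height $<\delta$. So $A$ has only members of height $<\delta$ and is countable. Every antichain extends to a maximal one, so $R_{\bar x}$ has no uncountable antichain.

**Step 4. No uncountable chains.** The purpose is to reduce chains to antichains. An uncountable chain in $R_{\bar x}$ would generate a cofinal branch $(v_\xi)_{\mathrm{ht}(x_0)\le\xi<\omega_1}$. Choose an immediate successor $u_\xi\ne v_{\xi+1}$ of $v_\xi$ in $R_{\bar x}$. For $\xi<\xi'$ we have $u_{\xi'}\restriction(\xi+1)=v_{\xi+1}\ne u_\xi$, so $u_\xi,u_{\xi'}$ are incomparable. This is an uncountable antichain, a contradiction. Taking $n=1$ and the root shows that $R$ itself is Suslin; so $R$ is free. $\blacksquare$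

## $\sigma$-closed forcing keeps free trees free

**Proposition 10.** If $R$ is a free Suslin tree and $P$ is $\sigma$-closed, then $P$ forces that $R$ is a free Suslin tree.

**Proof.** Since $P$ preserves $\omega_1$ and finite tuples of ground model elements are in the ground model, $R$ remains a normal $\omega_1$-tree with the same derived trees. Let $W$ be one of them, and let $p$ force that $\dot A$ is a maximal antichain of $W$. We find an extension of $p$ forcing $\dot A$ to be countable.

Let $\theta$ be a large regular cardinal, and let $M\prec H(\theta)$ be countable with $P,W,p,\dot A\in M$. Put $\delta=M\cap\omega_1$, and let $w_0,w_1,\dots$ enumerate the elements of $W$ of height $\delta$. We build $p=p_0\ge p_1\ge\cdots$ in $M$ such that $p_{n+1}\Vdash a\in\dot A$ for some $a<w_n$.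

Given $p_n\in M$, let
$$B=\{x\in W:\exists q\le p_n\ \exists a\le x\ \ q\Vdash a\in\dot A\}\in M.$$
It is upward closed. It is dense: given $x\in W$, some $q\le p_n$ forces some particular $a$ comparable with $x$ into $\dot A$, and the larger of $x,a$ is in $B$.

Next, $B$ contains a whole level of $W$. Take an antichain $C\subseteq B$ that is maximal among antichains contained in $B$. It is countable, as $W$ is Suslin. It is maximal in $W$: given $x$, take $b\ge x$ in $B$ and $c\in C$ comparable with $b$; if $c\le b$, then $c,x\le b$ are comparable, and if $b\le c$, then $x\le c$. So if $\varepsilon$ exceeds the heights of all members of $C$, every node of height $\varepsilon$ is above a member of $C$ and hence in $B$.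

By elementarity there is such an $\varepsilon\in M$, so $\varepsilon<\delta$. Level $\varepsilon$ of $W$ is countable and in $M$, hence a subset of $M$. So $w_n\restriction\varepsilon\in B\cap M$, and elementarity yields $q\le p_n$ in $M$ and $a\le w_n\restriction\varepsilon$ with $q\Vdash a\in\dot A$. Let $p_{n+1}=q$.

A lower bound of the $p_n$ forces every element of $W$ of height $\delta$ to be above a member of $\dot A$ of smaller height. So it forces all members of $\dot A$ to have height $<\delta$, and $\dot A$ to be countable. By density, in the extension all maximal antichains of $W$ are countable, hence all antichains are. The argument in Step 4 of Proposition 9 then excludes uncountable chains. $\blacksquare$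

## Forcing many branches and no Aronszajn subtree

Assume $\diamondsuit$, hence CH, and let $\lambda\ge\omega_2$. We want to add $\lambda$ branches with countable conditions, so that levels of the resulting tree stay countable. The device is to let a condition decide an initial piece of the tree completely: later branches may only pass through the nodes already named at its top level.

**Definition (the poset $K$).** Conditions are functions $p:x_p\to{}^{\eta_p}\omega$ with $x_p\subseteq\lambda$ countable nonempty and $\eta_p<\omega_1$. Let $q\le p$ iff $x_p\subseteq x_q$, $\eta_p\le\eta_q$, $p(\alpha)\subseteq q(\alpha)$ for $\alpha\in x_p$, and for every $\alpha\in x_q$ there is $\beta\in x_p$ with $q(\alpha)\restriction\eta_p=p(\beta)$.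

*Example.* Let $x_p=\{0,1\}$, $\eta_p=1$, $p(0)=\langle0\rangle$, $p(1)=\langle1\rangle$. Adding index $2$ with value $\langle0\rangle$ is an extension; adding it with value $\langle7\rangle$ is not, since level $1$ has been declared to be $\{\langle0\rangle,\langle1\rangle\}$.

The order is transitive: if $r\le q\le p$ and $\alpha\in x_r$, then $r(\alpha)\restriction\eta_q=q(\beta)$ for some $\beta\in x_q$, and $q(\beta)\restriction\eta_p\in\mathrm{ran}(p)$.

**Step 1. $K$ is $\sigma$-closed.** The purpose is to preserve $\omega_1$ and to apply Proposition 10. For $p_0\ge p_1\ge\cdots$ let $x_q=\bigcup_nx_{p_n}$, $\eta_q=\sup_n\eta_{p_n}$, and $q(\alpha)=\bigcup\{p_n(\alpha):\alpha\in x_{p_n}\}$. Each $\alpha\in x_q$ belongs to $x_{p_n}$ for all large $n$, so $q(\alpha)$ has domain $\eta_q$. Given $\alpha\in x_q$ and $n$, take $m\ge n$ with $\alpha\in x_{p_m}$. Then $q(\alpha)\restriction\eta_{p_n}=p_m(\alpha)\restriction\eta_{p_n}\in\mathrm{ran}(p_n)$ because $p_m\le p_n$. So $q\le p_n$.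

**Step 2. $K$ is $\aleph_2$-c.c.** The purpose is to preserve cardinals from $\omega_2$ on. Take $\omega_2$ distinct conditions. By CH each countable $x$ is the domain of at most $\omega_1$ conditions, so we may assume the domains are distinct. By CH and the $\Delta$-system lemma, $\omega_2$ of the domains form a $\Delta$-system with a countable root $\rho$. There are only $\omega_1$ possibilities for $\eta_p$, for $p\restriction\rho$, and for the countable set $\mathrm{ran}(p)$, again by CH. So there are $p\ne q$ among them with $\eta_p=\eta_q$, $p\restriction(x_p\cap x_q)=q\restriction(x_p\cap x_q)$ and $\mathrm{ran}(p)=\mathrm{ran}(q)$. Then $p\cup q$ is a condition, and it extends both because every value of one is a value of the other.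

By Steps 1 and 2, $K$ preserves all cardinals.

**Step 3. The generic tree has $\lambda$ branches.** The purpose is to read off $T$. Let $G$ be generic and $h_\alpha=\bigcup\{p(\alpha):p\in G,\ \alpha\in x_p\}$. Given $p$ and $\alpha\notin x_p$, adding $\alpha$ with value $p(\beta)$ for some $\beta\in x_p$ extends $p$. Values may be lengthened arbitrarily to any larger common length, and differently for two given indices. So by density each $h_\alpha$ is a function from $\omega_1$ to $\omega$, and the $h_\alpha$ are distinct. If $p\in G$, then
$$\{h_\alpha\restriction\eta_p:\alpha<\lambda\}=\mathrm{ran}(p).\tag{9}$$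
The inclusion from right to left is clear. For the other, given $\alpha<\lambda$, some $q\le p$ in $G$ has $\alpha\in x_q$, so $h_\alpha\restriction\eta_p=q(\alpha)\restriction\eta_p\in\mathrm{ran}(p)$. Let $T=\{h_\alpha\restriction\xi:\alpha<\lambda,\ \xi<\omega_1\}$, ordered by inclusion. Given $\xi$, take $p\in G$ with $\eta_p\ge\xi$; by (9), level $\xi$ is $\{s\restriction\xi:s\in\mathrm{ran}(p)\}$, which is countable. So $T$ is an $\omega_1$-tree, with distinct cofinal branches $c_\alpha=\{h_\alpha\restriction\xi:\xi<\omega_1\}$ for $\alpha<\lambda$.

**Step 4. $T$ has no Aronszajn subtree.** The purpose is to show that a subtree containing no $c_\alpha$ must die at a countable level. Suppose $p$ forces that $\dot U\subseteq\dot T$ is downward closed, meets every level, and contains no cofinal branch. For every $q\le p$ and $\alpha\in x_q$, $q$ forces $\dot c_\alpha\not\subseteq\dot U$. So there are $r\le q$ and $\zeta$ with $r\Vdash\dot h_\alpha\restriction\zeta\notin\dot U$, and lengthening $r$ we may take $\zeta<\eta_r$. By bookkeeping build $p=p_0\ge p_1\ge\cdots$ with $\eta_{p_n}$ strictly increasing such that each $\alpha\in\bigcup_nx_{p_n}$ is handled at some stage: there are $m$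 and $\zeta_\alpha<\eta_{p_m}$ with $p_m\Vdash\dot h_\alpha\restriction\zeta_\alpha\notin\dot U$. This is possible since countably many indices, each appearing at some finite stage, can be handled in $\omega$ steps. Let $q$ be the lower bound from Step 1 and $\eta=\eta_q$. By (9), $q$ forces level $\eta$ of $\dot T$ to be $\{\dot h_\alpha\restriction\eta:\alpha\in x_q\}$. Each of these nodes extends $\dot h_\alpha\restriction\zeta_\alpha$, which is not in the downward closed set $\dot U$. So $q$ forces $\dot U$ to miss level $\eta$, a contradiction.

**Conclusion of the proof of Theorem 3.** By Proposition 9 there is a free Suslin tree in the ground model, and by Proposition 10 and Step 1 it stays free after forcing with $K$. Steps 2 to 4 give the rest. $\blacksquare$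

This completes the proof of Theorem 1.

## Exactly $2^{\omega_1}$ branches

An $\omega_1$-tree has $\omega_1$ nodes, so it has at most $2^{\omega_1}$ cofinal branches. This bound can be attained.

**Theorem 11.** Assume $\diamondsuit$ and let $\lambda\ge\omega_2$ with $\lambda^{\omega_1}=\lambda$. In $V^K$ there is a free Suslin tree, $2^{\omega_1}=\lambda$, and for every normal free Suslin tree $R$ there is a c.c.c. poset forcing that $R$ has exactly $\lambda=2^{\omega_1}$ cofinal branches, the largest number any $\omega_1$-tree can have.

**Proof.** The free Suslin tree comes from Theorem 3. There are $\lambda^\omega$ choices for $x_p$, $\omega_1$ for $\eta_p$, and at most $(2^\omega)^\omega=2^\omega=\omega_1$ functions for given $x_p,\eta_p$. So $|K|=\lambda^\omega\cdot2^\omega=\lambda$.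

In $V^K$ we have $\lambda^{\omega_1}=\lambda$: a function from $\omega_1$ to $\lambda$ has a name given by choosing, for each $\xi<\omega_1$, a maximal antichain of $K$ and for each of its members a value in $\lambda$. The antichains have size $\le\omega_1$, so for each $\xi$ there are at most $|K|^{\omega_1}\cdot\lambda^{\omega_1}=\lambda$ choices, and altogether $\lambda^{\omega_1}=\lambda$ names. Hence $2^{\omega_1}\le\lambda$ in $V^K$. Also $2^{\omega_1}\ge\lambda$, since the tree $T$, of size $\omega_1$, has $\lambda$ distinct branches.

In $V^K$ let $R$ be a normal free Suslin tree. Theorem 2 gives a c.c.c. poset $Q$ of size $\le\lambda$ adding at least $\lambda$ cofinal branches to $R$. A subset of $\omega_1$ after $Q$ has a name given by a countable antichain of $Q$ for each $\xi<\omega_1$. So after $Q$, $2^{\omega_1}\le(\lambda^\omega)^{\omega_1}=\lambda$, where the power is computed in $V^K$. Thus $R$ has at least $\lambda$ and at most $2^{\omega_1}\le\lambda$ branches, and $2^{\omega_1}=\lambda$. $\blacksquare$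

## Suslin subtrees of derived trees are necessary

Freeness is a hypothesis on all derived trees. The following shows that some hypothesis of this kind is forced on us.

**Proposition 12.** Let $R$ be a normal Suslin tree, $n\ge1$, and let a c.c.c. poset $P$ force that $R$ has at least $n$ cofinal branches. Then for some injective $n$-tuple $\bar x$ of nodes of equal height, $R_{\bar x}$ has a downward closed subtree which is a Suslin tree. In particular, if for some $n$ all derived trees of $R$ with $n$ factors are special (countable unions of antichains), then no c.c.c. poset forces $R$ to have $n$ cofinal branches, so none makes $R$ Kurepa.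

**Proof.** Let $\dot b_0,\dots,\dot b_{n-1}$ be names for distinct cofinal branches, and let $q$ decide distinct $x_k\in\dot b_k$ of a common height. Let
$$W=\{\bar z\in R_{\bar x}:\exists q'\le q\ \ q'\Vdash z_k\in\dot b_k\text{ for all }k<n\}.$$
It is downward closed in $R_{\bar x}$. It has elements of every height $\xi\ge\mathrm{ht}(x_0)$, since some $q'\le q$ decides the $\dot b_k(\xi)$. If $\bar z,\bar z'\in W$ are incomparable, their witnesses are incompatible: a common extension would force $z_k,z'_k\in\dot b_k$ for all $k$, hence $z_k,z_k'$ to be comparable, in the direction given by the heights, so that $\bar z,\bar z'$ would be comparable. As $P$ is c.c.c., antichains of $W$ are countable. An uncountable chain in $W$ has elements of distinct heights, so its first coordinates form an uncountable chain in $R$, which is impossible. So $W$ is Suslin.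

If $R_{\bar x}$ is a countable union of antichains, then one of them meets the uncountable set $W$ in an uncountable antichain of $W$. So a special tree contains no Suslin subtree, which gives the last claim. $\blacksquare$

Any hypothesis on $R$ under which some c.c.c. poset makes $R$ Kurepa must therefore exclude trees whose $n$-factor derived trees are all special for some $n$.

*Why the model was chosen by forcing.* The following is not used in any proof above. By Jensen and Schlechta (*Results on the generic Kurepa hypothesis*, Arch. Math. Logic 30 (1990)), after the Lévy collapse of a Mahlo cardinal to $\omega_2$ there are no Kurepa trees in any c.c.c. extension. In that model $\diamondsuit$ holds, so by Proposition 9 there is a free Suslin tree, and no free Suslin tree there can be made Kurepa by a c.c.c. poset. So, modulo a Mahlo cardinal, the statement in the question is independent of ZFC + "there is a free Suslin tree".
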